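\title{Real eigenconfigurations near products of linear forms}

\begin{abstract}
A generic symmetric tensor of order $d$ and format $n\times\cdots\times n$ has $N=\sum_{i=0}^{n-1}(d-1)^i$ eigenpoints in complex projective space. We prove a conjecture of Abo, Seigal and Sturmfels: every neighborhood of a product of $d$ nonzero real linear forms contains a real tensor all of whose $N$ eigenpoints are real. Real eigenpoints are critical points of the form on the unit sphere, and we construct $2N$ nondegenerate ones. The linear factors are merged one at a time by nested perturbations $UV-\delta W$. Two local lemmas follow the critical points through such a perturbation, a generating function counts them, and divided differences supply the signs that keep them real.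
\end{abstract}

\section{Introduction}\label{sec:intro}

We identify a symmetric tensor $(t_{i_1\cdots i_d})$ of order $d$ and format $n\times\cdots\times n$ with the form $\sum t_{i_1\cdots i_d}x_{i_1}\cdots x_{i_d}$, so that $\operatorname{Sym}_d(\mathbb R^n)$ and $\operatorname{Sym}_d(\mathbb C^n)$ are the spaces of real and complex homogeneous polynomials of degree $d$ in $\mathbf x=(x_1,\dots,x_n)$. An \emph{eigenvector} of a form $\phi$ is a nonzero vector $\mathbf x\in\mathbb C^n$ with
\[
\operatorname{rank}\begin{pmatrix} x_1 & \cdots & x_n\\ \partial\phi/\partial x_1(\mathbf x) & \cdots & \partial\phi/\partial x_n(\mathbf x)\end{pmatrix}\le 1 .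
\]
We write $\mathbf a\parallel\mathbf b$ when the matrix with rows $\mathbf a,\mathbf b$ has rank at most one, so the condition reads $\mathbf x\parallel\nabla\phi(\mathbf x)$. The images of the eigenvectors in $\mathbb P^{n-1}_{\mathbb C}$ are the \emph{eigenpoints} of $\phi$. Together they form its \emph{eigenconfiguration}, the subvariety cut out by the $2\times2$ minors of the matrix. An eigenpoint is \emph{real} if it lies in $\mathbb P^{n-1}_{\mathbb R}$. For a quadratic form $\phi=\mathbf x^{T}A\mathbf x$ the gradient is $2A\mathbf x$, and the eigenvectors of $\phi$ are those of the symmetric matrix $A$.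

We use one known fact, which we call the \emph{generic count}: there is a nonempty Zariski open set $\Omega\subset\operatorname{Sym}_d(\mathbb C^n)$ such that every form in $\Omega$ has exactly
\begin{equation}\label{eq:N}
N=\sum_{i=0}^{n-1}(d-1)^i
\end{equation}
eigenpoints, all of them isolated and simple. For $d\ne2$ this number equals $((d-1)^n-1)/(d-2)$; for $d=2$ it is $n$, and for $d=1$ it is $1$.

How many of the $N$ eigenpoints of a real form can be real? For $d=2$ the spectral theorem answers: a real symmetric matrix with distinct eigenvalues has exactly $n$ eigenpoints, all real, and such matrices are dense. For general $d$ the real eigenpoints have a variational meaning. The tangent space of the unit sphere $S\subset\mathbb R^n$ at $P$ is $P^\perp$, so $P$ is a critical point of $\phi|_S$ exactly when $\nabla\phi(P)\parallel P$. Each real eigenpoint thus corresponds to a pair $\pm P$ of critical points, and a form in $\Omega$ has only real eigenpoints if and only if it has $2N$ critical points on $S$. This does not happen near every form. The cubic $x_1(x_1^2+x_2^2)$ restricts to $\cos\theta$ on the circle,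 so every nearby binary cubic has exactly two critical points there and only one real eigenpoint, whereas $N=3$. To have many critical points a form should oscillate, and a product of real linear forms changes sign across each of its hyperplanes. Abo, Seigal and Sturmfels \cite{ASS} conjectured that this is enough: \emph{if $\phi$ is a product of $d$ nonzero real linear forms, then every open neighborhood of $\phi$ in $\operatorname{Sym}_d(\mathbb R^n)$ contains a form whose eigenconfiguration consists of exactly $N$ distinct points, all real.} We prove this for all $d\ge1$ and $n\ge1$.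

\begin{theorem}\label{thm:main}
Let $\phi$ be a product of $d$ nonzero real linear forms in $n$ variables. Every neighborhood of $\phi$ in $\operatorname{Sym}_d(\mathbb R^n)$ contains a nonempty open set of forms whose eigenconfiguration consists of exactly $N$ points of $\mathbb P^{n-1}_{\mathbb C}$, all of them real.
\end{theorem}

If $n=1$, then $\mathbb P^0$ is a single real point, which is an eigenpoint of every form, and $N=1$. From now on $n\ge2$.

The proof gives more. Recall that a critical point of a smooth function on a manifold is \emph{nondegenerate} if the Hessian matrix in some, hence every, coordinate system is invertible; on a manifold of dimension $0$ every point counts as a nondegenerate critical point. We write $[\xi^m]\,\gamma$ for the coefficient of $\xi^m$ in a power series $\gamma$, and put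
\begin{equation}\label{eq:alpha}
\alpha_j=\frac{j\xi}{1-(j-1)\xi}\qquad(j\ge1).
\end{equation}

\begin{theorem}\label{thm:extra}
Let $\phi$ be a product of $d$ nonzero real linear forms in $n\ge2$ variables, and let $\mathcal O$ be a neighborhood of $\phi$ in $\operatorname{Sym}_d(\mathbb R^n)$.
\begin{enumerate}
\item[(a)] Let $Q_1,\dots,Q_m$ be positive definite quadratic forms. There is a nonempty open set $\mathcal U\subset\mathcal O$ such that for all $f\in\mathcal U$ and all $k$ the set $\{\mathbf x\in\mathbb P^{n-1}_{\mathbb C}:\nabla f(\mathbf x)\parallel\nabla Q_k(\mathbf x)\}$ consists of exactly $N$ points, all real, and $f\ne0$ at each of them. The restriction of $f$ to $\{Q_k=1\}\subset\mathbb R^n$ has exactly $2N$ critical points, all nondegenerate.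
\item[(b)] Let $d\ge2$. There are $f_0,\dots,f_{n-1}\in\mathcal O$ with the following properties. For $0\le q\le n-1$ let $X_q$ be the manifold of points of $S$ at which $f_0=\dots=f_{q-1}=0$ and $df_0,\dots,df_{q-1}$ are linearly independent on the tangent space of $S$. Then $f_q|_{X_q}$ has at least $2\,[\xi^{n-1}]\,(1-\xi^2)^{-1}\alpha_d^{\,q}(1+\alpha_d)$ nondegenerate critical points at which $f_q\ne0$. Moreover, $\{f_0=\dots=f_{n-2}=0\}\subset\mathbb P^{n-1}_{\mathbb C}$ consists of exactly $d^{\,n-1}$ points, all real.
\end{enumerate}
\end{theorem}

Section~\ref{sec:small} reduces the problem to finding $2N$ nondegenerate critical points and treats small cases by hand, up to $x_1x_2x_3$ in four variables, where both difficulties of the general case appear. Section~\ref{sec:local} contains the local analysis, Section~\ref{sec:count} the counting rule and the statement to be proved by induction, and Section~\ref{sec:step} the inductive step.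

\section{Products of linear forms and small cases}\label{sec:small}

All critical points in this paper are produced by the implicit function theorem in the following form. Let $E(y,\varepsilon)$ be a smooth map to $\mathbb R^p$, defined for $y\in\mathbb R^p$ near $y_0$ and $\varepsilon$ near $0$ in a finite-dimensional space. Call a solution of $E(y,\varepsilon)=0$ \emph{nonsingular} if the Jacobian matrix $D_yE$ is invertible there. If $y_0$ is a nonsingular solution for $\varepsilon=0$, then for all small $\varepsilon$ there is a nonsingular solution $y_\varepsilon$, and $y_\varepsilon\to y_0$ as $\varepsilon\to0$. The nondegenerate critical points of a function are the nonsingular solutions of the system ``all partial derivatives vanish,'' and this remains true after single equations are divided by nonzero constants or single variables are rescaled.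

\subsection{From critical points to eigenpoints}

The first lemma removes all complex geometry from the problem: a lower bound on real critical points meets the generic count from below. We state it for ellipsoids with Theorem~\ref{thm:extra}(a) in mind; for the eigenvector problem take $m=1$ and $Q_1=|\mathbf x|^2$.

\begin{lemma}\label{lem:reduction}
Let $Q_1,\dots,Q_m$ be positive definite quadratic forms, $S_k=\{Q_k=1\}\subset\mathbb R^n$, and $E_k(h)=\{\mathbf x\in\mathbb P^{n-1}_{\mathbb C}:\nabla h(\mathbf x)\parallel\nabla Q_k(\mathbf x)\}$. Let $f\in\operatorname{Sym}_d(\mathbb R^n)$ have $2N$ nondegenerate critical points $P_{k,1},\dots,P_{k,2N}$ on each $S_k$. Then every neighborhood of $f$ contains a nonempty open set $\mathcal U$ such that for all $h\in\mathcal U$ and all $k$ the set $E_k(h)$ consists of exactly $N$ points, all real, and $h|_{S_k}$ has exactly $2N$ critical points, all nondegenerate. If $f(P_{k,i})\ne0$ for all $k,i$, then $\mathcal U$ can be chosen so that $h\neq0$ at every point of $E_k(h)$.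
\end{lemma}

\begin{proof}
Apply the implicit function theorem to the equation $d(h|_{S_k})=0$ near each $P_{k,i}$, with the form $h$ as parameter. It gives an open neighborhood $\mathcal O'$ of $f$, inside the given one, such that every $h\in\mathcal O'$ has $2N$ distinct nondegenerate critical points on each $S_k$, close to the $P_{k,i}$, and nonzero values there if $f(P_{k,i})\neq0$. Since $T_PS_k=\nabla Q_k(P)^\perp$, the critical points of $h|_{S_k}$ are exactly the representatives on $S_k$ of the real points of $E_k(h)$, and each real point has the two representatives $\pm P$. So $E_k(h)$ has at least $N$ real points.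

Write $Q_k(\mathbf x)=|M_k\mathbf x|^2$ with $M_k$ real and invertible, and let $\tilde h=h\circ M_k^{-1}$. Then $\nabla h(\mathbf x)=M_k^T\,\nabla\tilde h(M_k\mathbf x)$ and $\nabla Q_k(\mathbf x)=2M_k^TM_k\mathbf x$, so $\mathbf x\in E_k(h)$ if and only if $M_k\mathbf x$ is an eigenpoint of $\tilde h$. The map $h\mapsto\tilde h$ is a linear automorphism of $\operatorname{Sym}_d(\mathbb C^n)$. By the generic count there is a nonzero polynomial $p_k$ on $\operatorname{Sym}_d(\mathbb C^n)$ such that $|E_k(h)|=N$ whenever $p_k(h)\ne0$. A nonzero complex polynomial does not vanish identically on a nonempty open subset of $\operatorname{Sym}_d(\mathbb R^n)$, so $\mathcal U=\{h\in\mathcal O':p_1(h)\cdots p_m(h)\neq0\}$ is open and nonempty. For $h\in\mathcal U$ the set $E_k(h)$ has $N$ points, hence $h|_{S_k}$ has at most $2N$ critical points, and the ones found above are all of them.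
\end{proof}

\subsection{One maximum in each region}

Linear forms on $\mathbb R^m$ are \emph{in general position} if any at most $m$ of them are linearly independent. At a point where a function $F$ does not vanish, $d\log|F|=dF/F$, and at a critical point the Hessian of $\log|F|$ is that of $F$ divided by $F$. So $F$ and $\log|F|$ have the same critical points and the same nondegenerate critical points in $\{F\ne0\}$. The logarithm turns products into sums and ignores constant factors.

\begin{lemma}\label{lem:regions}
Let $\ell_1,\dots,\ell_d$ $(d\ge1)$ be linear forms in general position on $\mathbb R^m$ $(m\ge1)$, and let $F=\ell_1\cdots\ell_d$. On the unit sphere of $\mathbb R^m$, the function $F$ has at least $2\sum_{i=0}^{m-1}\binom{d-1}{i}$ critical points with $F\ne0$, and every critical point with $F\neq0$ is nondegenerate.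
\end{lemma}

\begin{proof}
Let $R(d,m)$ be the number of \emph{regions}, that is, connected components of $\{F\ne0\}\subset\mathbb R^m$. They are the nonempty sets on which every $\ell_i$ has a prescribed sign, hence open convex cones. We have $R(1,m)=R(d,1)=2$. Let $d,m\ge2$ and $H=\{\ell_d=0\}$. A region $C$ of $\ell_1\cdots\ell_{d-1}$ is cut into two regions by $H$ if it meets $H$, and is a region of $F$ otherwise. The nonempty sets $C\cap H$ are convex, open in $H$, disjoint, and cover $\{\ell_1\cdots\ell_{d-1}\neq0\}\cap H$, so they are the regions of the restrictions of $\ell_1,\dots,\ell_{d-1}$ to $H$. These restrictions are in general position on $H\cong\mathbb R^{m-1}$, because any $m-1$ or fewer of the $\ell_i$ remain independent together with $\ell_d$. By induction the count depends only on $d$ and $m$, it satisfies $R(d,m)=R(d-1,m)+R(d-1,m-1)$, and Pascal's rule gives $R(d,m)=2\sum_{i=0}^{m-1}\binom{d-1}i$.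

If $m=1$, the sphere consists of two points and the lemma holds. Let $m\ge2$. The intersection of a region with the sphere is open in the sphere, $|F|>0$ on it and $F=0$ on its boundary. So $|F|$ attains its maximum over the closure at an interior point, which is a critical point. For nondegeneracy, let $P$ be a critical point with $F(P)\ne0$, let $\mathbf w\perp P$ be a unit vector, and let $\mathbf x(t)=P\cos t+\mathbf w\sin t$. For a linear form $\ell$ the function $y(t)=\ell(\mathbf x(t))$ satisfies $y''=-y$, so $(\log|y|)''=y''/y-(y'/y)^2\le-1$. Summing over the $d$ factors shows that the Hessian of $\log|F|$ at $P$ is negative definite.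
\end{proof}

Let $\phi=\ell_1\cdots\ell_d$ with factors in general position on $\mathbb R^n$. For $n=2$ the lemma gives $2d=2N$ nondegenerate critical points, and Lemma~\ref{lem:reduction} applies to $\phi$ itself. For $n=3$ it gives $2\bigl(1+\binom d2\bigr)$, about half of what is needed. The others are the $2\binom d2$ points of $S$ where two factors vanish. Near such a point, two factors $u,v$ are coordinates on $S$ and $\phi=uv\eta$ with $\eta\ne0$, so $\phi$ has a nondegenerate saddle there. The total is $2(1+d(d-1))=2N$, and again $\phi$ itself suffices. For $n\ge4$ and $d\ge2$ the picture changes. The gradient of $\phi$ vanishes on the subspace $\{\ell_1=\ell_2=0\}$ of $\mathbb P^{n-1}$, which has dimension $n-3\ge1$. The eigenconfiguration of $\phi$ is infinite, and the number of real eigenpoints that survive depends on the perturbation.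

\subsection{The product $x_1x_2x_3$ in four variables}

\begin{example}\label{ex:cubic}
Let $n=4$, $d=3$, so $N=1+2+4+8=15$. Put
\[
f_\delta=x_1x_2x_3-\delta\psi,\qquad \psi=x_4^2(x_1+x_2+x_3)-x_1^3-x_2^3-x_3^3 .
\]
We find $30$ nondegenerate critical points on $S$ for small $\delta>0$, of three kinds.

\emph{Regions.} By Lemma~\ref{lem:regions}, $x_1x_2x_3$ has $2(1+2+1)=8$ nondegenerate critical points with $x_1x_2x_3\neq0$. They persist for small $\delta$.

\emph{Circles.} On the circle $\{x_1=x_2=0\}\cap S$ we have $\psi=x_3(x_4-x_3)(x_4+x_3)$, which by Lemma~\ref{lem:regions} has $6$ nondegenerate critical points $P$ with $\psi\ne0$, hence $x_3\neq0$. Near such a point $u=x_1$ and $v=x_2x_3$ have independent differentials; complete them to coordinates $(u,v,t)$ on $S$ centered at $P$. Then $f_\delta=uv-\delta\psi$, and the critical equations, the last divided by $-\delta$, are $v-\delta\psi_u=0$, $u-\delta\psi_v=0$, $\psi_t=0$. For $\delta=0$ the origin is a solution with Jacobian determinant $-\psi_{tt}(0)\ne0$. So $f_\delta$ has a nondegenerate critical point near $P$. By symmetry the three circles give $18$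 points.

\emph{Triple points.} Near $e_4=(0,0,0,1)$ use $x=(x_1,x_2,x_3)$ as coordinates on $S$. As $x_4^2=1-|x|^2$, we have $\psi=x_1+x_2+x_3-K(x)$ with a cubic form $K$. Substituting $\delta=\rho^2$ and $x=\rho y$ gives
\[
\rho^{-3}f_\delta=y_1y_2y_3-(y_1+y_2+y_3)+\rho^2K(y).
\]
For $\rho=0$ the critical equations are $y_2y_3=y_1y_3=y_1y_2=1$, with solutions $y=\pm(1,1,1)$. The Hessian there has zeros on the diagonal and $\pm1$ elsewhere, with determinant $\pm2$. So two nondegenerate critical points of $f_\delta$ lie near $e_4$, and their antipodes lie near $-e_4$.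

The total is $8+18+4=30=2N$, and Lemma~\ref{lem:reduction} proves Theorem~\ref{thm:main} for $x_1x_2x_3$. In terms of eigenpoints, $15=4+3+3+3+2$.
\end{example}

The example shows two difficulties. First, on a subspace where two factors vanish, the perturbing form $\psi$ must itself have the largest possible number of critical points. In more variables $\psi$ must therefore be a perturbed product as well, and one is led to nested perturbations. Second, signs matter. For $\delta=-\rho^2$ the equations at the triple point become $y_2y_3=y_1y_3=y_1y_2=-1$, whose solutions $\pm(i,i,i)$ are not real. With more factors there are many points of this kind, and a single choice must give the right sign at all of them. To keep the local analysis finite we do not perturb the whole product at once. We merge one linear factor at a time into a form that has already been perturbed, so that the only local model is $UV-\delta W$.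

\section{Critical points under the perturbation $UV-\delta W$}\label{sec:local}

In Example~\ref{ex:cubic} critical points of $f_\delta$ came from critical points of $\psi$ on a subset cut out by equations. So we need constrained critical points, together with their Lagrange multipliers, which carry the sign information.

\begin{definition}\label{def:good}
Let $X$ be a manifold, $P\in X$, and let $G=(G_1,\dots,G_k)$ and $F$ be smooth real functions near $P$. The point $P$ is \emph{good for} $(G;F)$ if $G_i(P)=0$ for all $i$, the differentials $dG_i$ are linearly independent on $T_PX$, $F(P)\ne0$, and $P$ is a nondegenerate critical point of $\log|F|$ on the submanifold $\{G=0\}$ near $P$. The $G_i$ are the \emph{constraints}. Since $d\log|F|$ vanishes on $\bigcap_i\ker dG_i$, there are unique real numbers $\lambda_{G_i}$, the \emph{multipliers}, with $d\log|F|=\sum_i\lambda_{G_i}\,dG_i$ on $T_PX$.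
\end{definition}

We use four rules.
\begin{enumerate}
\item[(R1)] Goodness is preserved when $G$ is replaced by $MG$ with $M$ a constant invertible matrix, and when $G_1$ is replaced by $\eta G_1$ with $\eta(P)\ne0$. In the second case $d(\eta G_1)=\eta(P)\,dG_1$ at $P$, so $\lambda_{\eta G_1}=\lambda_{G_1}/\eta(P)$ and the other multipliers do not change.
\item[(R2)] Goodness depends on $F$ only through its restriction to $\{G=0\}$, up to a nonzero constant factor. (The multipliers depend on $F$ itself.)
\item[(R3)] Let $G'$ be a list of functions vanishing at $P$ with independent differentials, and $X'=\{G'=0\}$. Then $P$ is good for $(G,G';F)$ on $X$ if and only if it is good for the restriction of $(G;F)$ to $X'$, and the multipliers of $G$ agree. Indeed, $dG,dG'$ are independent on $T_PX$ exactly when $dG$ is independent on $T_PX'$, and one restricts the multiplier relation to $T_PX'$.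
\item[(R4)] $P$ is good for $(G;F)$ with multipliers $\lambda$ if and only if $F(P)\ne0$ and $(P,\lambda)$ is a nondegenerate critical point of $\mathcal L(x,\lambda)=\log|F(x)|-\sum_i\lambda_iG_i(x)$ on $X\times\mathbb R^k$.
\end{enumerate}

\begin{proof}[Proof of \textup{(R4)}]
Criticality of $(P,\lambda)$ means $G(P)=0$ and $d\log|F|=\sum\lambda_i\,dG_i$ at $P$. If $\sum c_i\,dG_i=0$ on $T_PX$ with $c\ne0$, then $(0,c)$ lies in the kernel of the Hessian of $\mathcal L$. So both sides of the equivalence force the $dG_i$ to be independent, and we may take coordinates $(a,t)$ with $a=G$. With $\varphi=\log|F|$ we have $\mathcal L=\varphi-\lambda\cdot a$, and the Hessian in $(a,t,\lambda)$ is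
\[
\begin{pmatrix}\varphi_{aa}&\varphi_{at}&-I\\ \varphi_{ta}&\varphi_{tt}&0\\ -I&0&0\end{pmatrix}.
\]
A kernel vector $(a',t',\lambda')$ satisfies $a'=0$, $\varphi_{tt}t'=0$ and $\lambda'=\varphi_{at}t'$. So the matrix is invertible if and only if $\varphi_{tt}$ is.
\end{proof}

\begin{lemma}[Persistence]\label{lem:persist}
Let $G^\varepsilon,F^\varepsilon$ depend smoothly on a parameter $\varepsilon$ near $0$, and let $P$ be good for $(G^0;F^0)$. For small $\varepsilon$ there is a good point $P_\varepsilon$ of $(G^\varepsilon;F^\varepsilon)$, and $P_\varepsilon$ and its multipliers converge to $P$ and its multipliers as $\varepsilon\to0$.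
\end{lemma}

\begin{proof}
By (R4), apply the implicit function theorem to $d\mathcal L=0$.
\end{proof}

In the rest of this section $U,V,W,F$ are smooth functions, $G$ is a possibly empty list of smooth functions, and $B_\delta=UV-\delta W$. The form $B_\delta$ can occur in two roles, as a constraint or as a factor of the function. For $\delta=0$ it is singular along $\{U=V=0\}$, where persistence does not apply; the remedy is to rescale by a power of $\delta$, as at the triple point of Example~\ref{ex:cubic}. In each case below, the rescaled system is smooth in the small parameter, including at $0$.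

\begin{lemma}[$B_\delta$ as a constraint]\label{lem:constraint}
The following hold for all sufficiently small $\delta>0$, with limits taken as $\delta\to0$.
\begin{enumerate}
\item[(i)] If $P$ is good for $(U,G;F)$ and $V(P)\ne0$, there is a good point $P_\delta\to P$ of $(B_\delta,G;F)$. If $\lambda_U\ne0$ at $P$, then $\lambda_{B_\delta}\neq0$ at $P_\delta$.
\item[(ii)] The same holds with $U$ and $V$ exchanged.
\item[(iii)] If $P$ is good for $(U,V,G;F)$ and $\lambda_U\lambda_VW>0$ at $P$, there are two distinct good points $P_\delta^\pm\to P$ of $(B_\delta,G;F)$, with $\lambda_{B_\delta}\ne0$.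
\item[(iv)] If $P$ is good for $(U,V,W,G;F)$ and $\lambda_W\neq0$ at $P$, there is a good point $P_\delta\to P$ of $(B_\delta,G;F)$, with $\lambda_{B_\delta}\ne0$.
\end{enumerate}
In all cases the multipliers of the constraints in $G$ converge to their values at $P$.
\end{lemma}

Figure~\ref{fig:hyperbola} shows why case (iii) needs a sign. In case (iv) the constraint set is the graph $W=UV/\delta$, on which the term $\lambda_WW$ of $\log|F|$ becomes a steep saddle.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\begin{scope}
\draw[->,gray] (-2.2,0)--(2.2,0) node[right,black]{$u$};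
\draw[->,gray] (0,-2.2)--(0,2.2) node[above,black]{$v$};
\draw[thick,domain=0.25:2,samples=40] plot ({\x},{0.49/\x});
\draw[thick,domain=0.25:2,samples=40] plot ({-\x},{-0.49/\x});
\draw[dashed] (-0.6,2)--(2,-0.6) (-2,0.6)--(0.6,-2);
\fill (0.7,0.7) circle (2pt) (-0.7,-0.7) circle (2pt);
\end{scope}
\begin{scope}[xshift=6cm]
\draw[->,gray] (-2.2,0)--(2.2,0) node[right,black]{$u$};
\draw[->,gray] (0,-2.2)--(0,2.2) node[above,black]{$v$};
\draw[thick,domain=0.25:2,samples=40] plot ({-\x},{0.49/\x});
\draw[thick,domain=0.25:2,samples=40] plot ({\x},{-0.49/\x});
\draw[dashed] (-0.6,2)--(2,-0.6) (-2,0.6)--(0.6,-2);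
\end{scope}
\end{tikzpicture}
\caption{The hyperbola $uv=\delta w$ (solid; $\delta>0$, $w$ constant) and two level lines of a linear function $\mu u+\nu v$ with $\mu\nu>0$ (dashed). Left: $w>0$, so $\mu\nu w>0$, and the function has one critical point on each branch. Right: $w<0$, and the function is strictly monotone on each branch.}
\label{fig:hyperbola}
\end{figure}

\begin{proof}
Throughout, $\varphi=\log|F|$.

(i) Near $P$ the function $B_\delta/V=U-\delta W/V$ is smooth and equals $U$ for $\delta=0$. Lemma~\ref{lem:persist} gives a good point of $(B_\delta/V,G;F)$ with converging multipliers, and (R1) with $\eta=V$ turns it into a good point of $(B_\delta,G;F)$ with $\lambda_{B_\delta}\to\lambda_U/V(P)$. Exchanging the names of $U$ and $V$ gives (ii).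

(iii) Take coordinates $(u,v,a,t)$ centered at $P$ with $u=U$, $v=V$, $a=G$, and write $w=W$. Goodness of $P$ says that $\varphi_t(0)=0$ and $\varphi_{tt}(0)$ is invertible, and the multipliers are $\mu:=\varphi_u(0)=\lambda_U$, $\nu:=\varphi_v(0)=\lambda_V$ and $\varphi_a(0)=\lambda_G$. By (R3) and (R4) we look for nondegenerate critical points of $\mathcal L=\varphi-\lambda(uv-\delta w)$ on $\{a=0\}\times\mathbb R$. The vertices of the hyperbola lie at distance of order $\sqrt\delta$ from the origin, so put $\delta=\rho^2$, $u=\rho\tilde u$, $v=\rho\tilde v$, $\lambda=\Lambda/\rho$ with $\rho>0$. Then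
\[
\mathcal L=\varphi(\rho\tilde u,\rho\tilde v,t)-\Lambda\rho\bigl(\tilde u\tilde v-w(\rho\tilde u,\rho\tilde v,t)\bigr).
\]
Dividing the partial derivatives with respect to $\tilde u,\tilde v,t,\Lambda$ by $\rho,\rho,1,-\rho$, we obtain
\[
\varphi_u-\Lambda(\tilde v-\rho w_u)=0,\quad \varphi_v-\Lambda(\tilde u-\rho w_v)=0,\quad \varphi_t+\Lambda\rho w_t=0,\quad \tilde u\tilde v-w=0,
\]
with all functions evaluated at $(\rho\tilde u,\rho\tilde v,t)$. For $\rho=0$ and $t=0$ the equations read $\Lambda\tilde v=\mu$, $\Lambda\tilde u=\nu$, $\tilde u\tilde v=w(0)$, hence $\Lambda^2=\mu\nu/w(0)$. This is where the hypothesis $\mu\nu w(0)>0$ is used: there are two real solutions $\Lambda=\pm\sqrt{\mu\nu/w(0)}$, $\tilde u=\nu/\Lambda$, $\tilde v=\mu/\Lambda$. For $\rho=0$ the third equation involves only $t$ and has Jacobian $\varphi_{tt}(0)$. The Jacobian of the other three in $(\tilde u,\tilde v,\Lambda)$ is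
\[
\begin{pmatrix}0&-\Lambda&-\tilde v\\-\Lambda&0&-\tilde u\\ \tilde v&\tilde u&0\end{pmatrix},\qquad \det=2\Lambda\tilde u\tilde v=2\Lambda w(0)\ne0 .
\]
The full Jacobian is block triangular, hence invertible. So for small $\rho>0$ there are two nonsingular solutions. They give good points converging to $P$, with $\lambda_{B_\delta}=\Lambda/\rho\ne0$, and they are distinct because their coordinates $\tilde u$ tend to opposite nonzero numbers. The $da$-components of $d\varphi=\lambda\,dB_\delta+\lambda_G\,da$ give $\lambda_G=\varphi_a+\lambda\delta w_a=\varphi_a+\Lambda\rho w_a\to\varphi_a(0)$.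

(iv) Take coordinates $(u,v,w,a,t)$ centered at $P$ with $u=U$, $v=V$, $w=W$, $a=G$, and let $\omega=\varphi_w(0)=\lambda_W\ne0$. The differentials $dB_\delta=v\,du+u\,dv-\delta\,dw$ and $da$ are independent everywhere, and $\{B_\delta=0,\,a=0\}$ is parametrized by $u=\delta\tilde u$, $v=\delta\tilde v$, $w=\delta\tilde u\tilde v$ and $t$. The critical equations of $\varphi(\delta\tilde u,\delta\tilde v,\delta\tilde u\tilde v,0,t)$, the first two divided by $\delta$, are
\[
\varphi_u+\varphi_w\tilde v=0,\qquad \varphi_v+\varphi_w\tilde u=0,\qquad \varphi_t=0 .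
\]
For $\delta=0$ they have the solution $t=0$, $\tilde v=-\varphi_u(0)/\omega$, $\tilde u=-\varphi_v(0)/\omega$. The third equation then involves only $t$, so the Jacobian is block triangular with blocks $\varphi_{tt}(0)$ and $\left(\begin{smallmatrix}0&\omega\\ \omega&0\end{smallmatrix}\right)$. This gives the good point $P_\delta\to P$. The $dw$- and $da$-components of $d\varphi=\lambda_{B_\delta}\,dB_\delta+\lambda_G\,da$ give $-\delta\lambda_{B_\delta}=\varphi_w\to\omega\ne0$ and $\lambda_G=\varphi_a\to\varphi_a(0)$.
\end{proof}

The second lemma is the mechanism of the regions and circles in Example~\ref{ex:cubic}. It needs no sign.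

\begin{lemma}[$B_\delta$ as a factor]\label{lem:factor}
If $P$ is good for \textup{(i)} $(G;FUV)$ or \textup{(ii)} $(U,V,G;FW)$, then for all sufficiently small $\delta>0$ there is a good point $P_\delta\to P$ of $(G;FB_\delta)$.
\end{lemma}

\begin{proof}
Case (i) is Lemma~\ref{lem:persist}. In case (ii) take coordinates $(u,v,a,t)$ centered at $P$ with $u=U$, $v=V$, $a=G$, and work on $\{a=0\}$. Both $F$ and $w=W$ are nonzero near $P$. Put $\varphi=\log|F|$, $u=\delta\tilde u$, $v=\delta\tilde v$, so that $B_\delta=\delta(\delta\tilde u\tilde v-w)$. The critical equations of $\varphi+\log|\delta\tilde u\tilde v-w|$ in $(\tilde u,\tilde v,t)$, the first two divided by $\delta$, are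
\[
\varphi_u+\frac{\tilde v-w_u}{\delta\tilde u\tilde v-w}=0,\qquad
\varphi_v+\frac{\tilde u-w_v}{\delta\tilde u\tilde v-w}=0,\qquad
\varphi_t-\frac{w_t}{\delta\tilde u\tilde v-w}=0 .
\]
For $\delta=0$ the last one is $\partial_t\log|FW|(0,0,t)=0$. It involves only $t$ and has the nonsingular solution $t=0$ because $P$ is good. The first two are then solved by $\tilde v=w_u(0)+w(0)\varphi_u(0)$ and $\tilde u=w_v(0)+w(0)\varphi_v(0)$, with Jacobian block $-w(0)^{-1}\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. The implicit function theorem gives $P_\delta$, and $FB_\delta\neq0$ there since $\delta\tilde u\tilde v-w\to-w(0)\neq0$.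
\end{proof}

\begin{remark}[Distinctness]\label{rem:distinct}
In the four cases of Lemma~\ref{lem:constraint} the point $P$ satisfies $U=0\ne V$; $V=0\ne U$; $U=V=0\ne W$; $U=V=W=0$. In the two cases of Lemma~\ref{lem:factor} it satisfies $UV\ne0$; $U=V=0$. So no point is a source in two cases of the same lemma, and if finitely many sources are used, the good points they produce are pairwise distinct for small $\delta$.
\end{remark}

\section{The counting rule and the inductive statement}\label{sec:count}

\subsection{Problems and their targets}

A \emph{problem} $\Pi=\langle G_1,\dots,G_k\mid F_1,\dots,F_e\rangle$ consists of a list of constraints and a nonempty list of \emph{factors}, all real forms of positive degree on $\mathbb R^n$. Its \emph{good points} on an ellipsoid are the good points of $(G_1,\dots,G_k;F_1\cdots F_e)$ restricted to that ellipsoid. We attach to $\Pi$ the series and the integer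
\[
\gamma(\Pi)=\frac1{1-\xi^2}\prod_{i=1}^k\alpha_{\deg G_i}\prod_{i=1}^e\bigl(1+\alpha_{\deg F_i}\bigr),\qquad c(\Pi)=[\xi^{n-1}]\,\gamma(\Pi),
\]
with $\alpha_j$ as in \eqref{eq:alpha}, and call $c(\Pi)$ the \emph{target}. The rule is forced on us. For linear forms, where $\alpha_1=\xi$, it reproduces Lemma~\ref{lem:regions}; see part (a) below. The identities in part (d) copy the cases of Lemmas~\ref{lem:constraint} and~\ref{lem:factor}, and the first of them determines $\alpha_j$ from $\alpha_{j-1}$. That the rule then returns $N$ in part (b) is the numerical reason why the method works.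

\begin{lemma}\label{lem:rule}
\begin{enumerate}
\item[(a)] If $\Pi$ has $k\le n-1$ constraints and $d$ factors, all linear, then $c(\Pi)=\sum_{i=0}^{n-1-k}\binom{d-1}i$.
\item[(b)] If $\Pi$ has no constraint and one factor, of degree $d$, then $c(\Pi)=N$.
\item[(c)] If $\Pi$ has $n-1$ constraints, $c(\Pi)$ is the product of their degrees. If it has more, $c(\Pi)=0$.
\item[(d)] Let $j\ge2$, $\deg U=1$, $\deg V=j-1$ and $\deg B=\deg W=j$. For all lists $G,F$,
\begin{align}
c\langle B,G\mid F\rangle&=c\langle U,G\mid F\rangle+c\langle V,G\mid F\rangle+2\,c\langle U,V,G\mid F\rangle+c\langle U,V,W,G\mid F\rangle,\label{eq:split1}\\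
c\langle G\mid B,F\rangle&=c\langle G\mid U,V,F\rangle+c\langle U,V,G\mid W,F\rangle.\label{eq:split2}
\end{align}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Here $\gamma=\xi^k(1+\xi)^d/(1-\xi^2)=\xi^k(1+\xi)^{d-1}/(1-\xi)$. (b) Since $1+\alpha_d=(1+\xi)/(1-(d-1)\xi)$, we get $\gamma=1/\bigl((1-\xi)(1-(d-1)\xi)\bigr)$, whose coefficient of $\xi^{n-1}$ is the sum \eqref{eq:N}. (c) We have $\alpha_j=j\xi+O(\xi^2)$, and all other factors of $\gamma$ have constant term $1$.

(d) Put $\alpha=\alpha_j$ and $\beta=\alpha_{j-1}$. After removing the common factors of the series, the claims are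
\[
\alpha=\xi+\beta+2\xi\beta+\xi\beta\alpha,\qquad 1+\alpha=(1+\xi)(1+\beta)+\xi\beta(1+\alpha).
\]
Let $\sigma=\xi/(1+\xi)$. Then $\alpha_i=i\sigma/(1-i\sigma)$ and $1+\alpha_i=1/(1-i\sigma)$ for all $i\ge1$. With $\sigma'=(j-1)\sigma$ and $\Delta=(1-\sigma)(1-\sigma')$ we have $\xi=\sigma/(1-\sigma)$, $\beta=\sigma'/(1-\sigma')$, and
\[
1-\xi\beta=\frac{1-\sigma-\sigma'}{\Delta},\qquad \xi+\beta+2\xi\beta=\frac{\sigma+\sigma'}\Delta,\qquad (1+\xi)(1+\beta)=\frac1\Delta .
\]
As $\sigma+\sigma'=j\sigma$, dividing the second and third expressions by the first gives $\alpha$ and $1+\alpha$.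
\end{proof}

\begin{example}\label{ex:count}
Targets depend only on degrees, so write degrees in place of forms. Let $n=4$. By \eqref{eq:split2} and (c), $c\langle\,\mid3\rangle=c\langle\,\mid1,2\rangle+c\langle1,2\mid1,2\rangle$ and $c\langle1,1\mid1,2\rangle=c\langle1,1\mid1,1,1\rangle=3$. Next $c\langle\,\mid1,2\rangle=c\langle\,\mid1,1,1\rangle+c\langle1,1\mid1,2\rangle=4+3$, and by \eqref{eq:split1} $c\langle1,2\mid1,2\rangle=3+3+2\cdot1$. This is the decomposition $15=4+3+3+3+2$ of Example~\ref{ex:cubic}; the final $2$ is the term of Lemma~\ref{lem:constraint}(iii).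
\end{example}

\subsection{The statement proved by induction}

Which problems must the induction control? Suppose $g$ is a form of degree $j-1$ close to $\ell_1\cdots\ell_{j-1}$, and we merge a linear factor $\ell$ by forming $\ell g-\delta(\ell'g'-\delta'(\ell''g''-\cdots))$. By Lemma~\ref{lem:factor} the critical points come from $\langle\,\mid\ell,g\rangle$, from $\langle\ell,g\mid\ell',g'\rangle$, from $\langle\ell,g,\ell',g'\mid\ell'',g''\rangle$, and so on. So in each degree we need a whole sequence of forms, the first few used as constraints and the next one as a factor, and the same for each linear factor that is still to be merged.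

Fix $n\ge2$, $d\ge1$, positive definite quadratic forms $Q_1,\dots,Q_m$ with ellipsoids $S_k=\{Q_k=1\}$, and $dn$ linear forms $\ell_{i,s}$ ($1\le i\le d$, $0\le s\le n-1$) in general position on $\mathbb R^n$. A problem $\Pi$ is \emph{full} if it has at least $2c(\Pi)$ good points on each $S_k$. For $1\le j\le d$ and $r=(r_{j+1},\dots,r_d)\in\mathbb Z_{\ge0}^{d-j}$ with $|r|=\sum r_i\le n-1$, let $L_r$ be the list of the forms $\ell_{i,s}$ with $i>j$ and $s<r_i$, and let $F_r$ be the list $\ell_{j+1,r_{j+1}},\dots,\ell_{d,r_d}$. Given forms $f_0,\dots,f_{n-1}$ of degree $j$ and $q\ge0$ with $q+|r|\le n-1$, put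
\[
\Sigma_j(q;r)=\langle f_0,\dots,f_{q-1},L_r\mid f_q,F_r\rangle .
\]

\begin{proposition}\label{prop:ind}
Let $1\le j\le d$ and let $\mathcal O_j$ be an open neighborhood of $\ell_{1,0}\cdots\ell_{j,0}$ in $\operatorname{Sym}_j(\mathbb R^n)$. There are real forms $f_0,\dots,f_{n-1}$ of degree $j$ such that $f_0\in\mathcal O_j$ and all problems $\Sigma_j(q;r)$ with $q+|r|\le n-1$ are full. If $j\ge2$, all $f_s$ can be taken in $\mathcal O_j$.
\end{proposition}

\begin{proof}[Proof for $j=1$]
Take $f_s=\ell_{1,s}$. The linear map $M_k$ with $Q_k(\mathbf x)=|M_k\mathbf x|^2$ carries $S_k$ to the unit sphere $S$, good points to good points, and linear forms in general position to linear forms in general position. So it suffices to work on $S$. The problem $\Sigma_1(q;r)$ has $k'=q+|r|\le n-1$ linear constraints, which are independent and cut out a subspace $L$ of dimension $n-k'$. For $P\in L\cap S$ they are independent on $T_PS=P^\perp$: a combination vanishing on $P^\perp$ also vanishes at $P$, hence is zero. The $d$ factors $\ell_{1,q},\ell_{2,r_2},\dots,\ell_{d,r_d}$ are different from the constraints, and any at most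 $n-k'$ of them form with the constraints a set of at most $n$ of the $\ell_{i,s}$. So the factors are in general position on $L$. Lemma~\ref{lem:regions} on the unit sphere $L\cap S$ of $L$ gives $2\sum_{i=0}^{n-1-k'}\binom{d-1}{i}$ good points, which is twice the target by Lemma~\ref{lem:rule}(a).
\end{proof}

This is the only place where general position and the geometry of the ellipsoids enter. The step from $j-1$ to $j$ in Section~\ref{sec:step} treats each $S_k$ merely as a manifold to which forms are restricted.

\subsection{Proof of Theorems~\ref{thm:main} and~\ref{thm:extra} from Proposition~\ref{prop:ind}}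

We may assume that $\mathcal O$ is open. General position of $dn$ linear forms means that finitely many $n\times n$ determinants, each a nonzero polynomial in the coefficients, do not vanish; it holds on a dense set. So we can choose the $\ell_{i,s}$ in general position with $\ell_{1,0},\dots,\ell_{d,0}$ so close to the factors of $\phi$ that $\ell_{1,0}\cdots\ell_{d,0}\in\mathcal O$. Nothing else about $\phi$ is used. Apply Proposition~\ref{prop:ind} with $j=d$ and $\mathcal O_d=\mathcal O$; the vector $r$ and the lists $L_r,F_r$ are empty.

\emph{Theorem~\ref{thm:extra}(a) and Theorem~\ref{thm:main}.} The problem $\Sigma_d(0;\emptyset)=\langle\,\mid f_0\rangle$ has target $N$ by Lemma~\ref{lem:rule}(b). So $f_0\in\mathcal O$ has at least $2N$ nondegenerate critical points with $f_0\ne0$ on each $S_k$, and Lemma~\ref{lem:reduction} gives (a). For $m=1$ and $Q_1=|\mathbf x|^2$ we have $\nabla Q_1=2\mathbf x$, the set in (a) is the eigenconfiguration, and we obtain Theorem~\ref{thm:main}.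

\emph{Theorem~\ref{thm:extra}(b).} Take $m=1$ and $Q_1=|\mathbf x|^2$. Since $d\ge2$, all $f_q$ lie in $\mathcal O$. The good points of $\Sigma_d(q;\emptyset)=\langle f_0,\dots,f_{q-1}\mid f_q\rangle$ are the nondegenerate critical points of $f_q|_{X_q}$ with $f_q\ne0$, and the target is $[\xi^{n-1}](1-\xi^2)^{-1}\alpha_d^{\,q}(1+\alpha_d)$. This is the first assertion.

For $q=n-1$ the target is $d^{\,n-1}$ by Lemma~\ref{lem:rule}(c). So $Z=\{f_0=\dots=f_{n-2}=0\}\subset\mathbb P^{n-1}_{\mathbb C}$ contains at least $d^{\,n-1}$ real points $[P]$ at which $df_0,\dots,df_{n-2}$ are independent on $P^\perp$. In the affine chart $P+P^\perp\otimes\mathbb C$ the Jacobian matrix of the $n-1$ equations at $P$ is invertible, so by the holomorphic inverse function theorem $[P]$ is isolated in $Z$. Each such point is an irreducible component of $Z$ of degree $1$. Recall B\'ezout's inequality: if $C\subset\mathbb P^{n-1}_{\mathbb C}$ is an irreducible variety and $h$ is a form of degree $d$ not vanishing identically on $C$, then the degrees of the irreducible components of $C\cap\{h=0\}$ add up to at most $d\deg C$. Start from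 $\mathbb P^{n-1}$, of degree $1$, and impose the equations one by one. Each component $C$ either stays or is replaced by components of total degree at most $d\deg C$, and every component of the new intersection arises in this way. So the degrees of the components of $Z$ add up to at most $d^{\,n-1}$, and $Z$ has no components besides $d^{\,n-1}$ real points. \qed

\section{The inductive step}\label{sec:step}

Let $2\le j\le d$, assume Proposition~\ref{prop:ind} for $j-1$, and let $\mathcal O_j$ be given. Choose forms $g_0,\dots,g_{n-1}$ of degree $j-1$ as in the proposition, with $g_0$ so close to $\ell_{1,0}\cdots\ell_{j-1,0}$ that $\ell_{j,0}\,g_0\in\mathcal O_j$. Below, $r=(r_{j+1},\dots,r_d)$ runs over the finitely many vectors with $|r|\le n-1$, and $S$ denotes any one of the ellipsoids $S_1,\dots,S_m$. Points are selected for every $r$ and every ellipsoid, and every smallness condition is imposed for all of them at once; there will be only finitely many. For a problem with more than $n-1$ constraints the target is $0$ and we select no points.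

\subsection{Two curves of forms}

The new forms $f_0,\dots,f_{n-1}$ will be nested perturbations built from many products of a linear form and a form of degree $j-1$. When several $f_s$ are used as constraints, Lemma~\ref{lem:constraint} splits each of them, and these building blocks appear as constraints in all combinations. The induction hypothesis, however, covers only initial segments $g_0,\dots,g_{b-1}$ with $g_b$ as a factor, and it says nothing about signs. Both gaps are closed by taking the building blocks on the curves
\[
\ell(t)=\sum_{s=0}^{n-1}t^s\,\ell_{j,s},\qquad g(t)=\sum_{s=0}^{n-1}t^s\,g_s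
\]
at small values of $t$. For instance, where $\ell(z)$ vanishes we have $\ell(\theta)=\ell(\theta)-\ell(z)=(\theta-z)(\ell_{j,1}+\cdots)$: modulo one constraint every other point of the curve is nearly a multiple of $\ell_{j,1}$, and the sign of the multiple is read off from the order of the parameters. Divided differences extend this to several constraints.

Let $p(t)$ be a polynomial with coefficients in a real vector space and $z_1,\dots,z_k$ distinct nonzero reals. The \emph{divided difference} is
\[
p[z_1,\dots,z_k]=\sum_{i=1}^k\frac{p(z_i)}{\prod_{i'\ne i}(z_i-z_{i'})} .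
\]
It is symmetric in the $z_i$. For $p(t)=t^s$ it equals the complete homogeneous symmetric polynomial $h_{s-k+1}(z_1,\dots,z_k)$, with $h_0=1$ and $h_e=0$ for $e<0$; this follows by comparing coefficients of $y^s$ in the partial fraction expansion
\[
\frac{y^{k-1}}{\prod_i(1-z_iy)}=\sum_i\frac{1}{\prod_{i'\ne i}(z_i-z_{i'})}\cdot\frac1{1-z_iy}.
\]
For a finite set $Z$ and $\theta\notin Z$ put $\omega_Z(\theta)=\prod_{z\in Z}(\theta-z)$ and, for $z\in Z$, $\omega_Z'(z)=\prod_{z'\in Z\setminus z}(z-z')$. Solving the definition of $p[Z,\theta]$ for $p(\theta)$ gives the interpolation formula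
\begin{equation}\label{eq:interp}
\frac{p(\theta)}{\omega_Z(\theta)}=p[Z,\theta]+\sum_{z\in Z}\frac{p(z)}{(\theta-z)\,\omega'_Z(z)} .
\end{equation}

For $\tau>0$ let $\Theta=\{\tau,2\tau,\dots,n(n+1)\tau\}$ be the set of \emph{nodes}. We divide it into $n$ consecutive blocks of $n+1$ nodes,
\[
t_{s,i}=\tau\bigl(s(n+1)+i+1\bigr)\qquad(0\le s\le n-1,\ 0\le i\le n),
\]
and put $\Theta_{\ge u}=\{t_{s,i}:s\ge u\}$ and $z^+=z+\tau$. When $\tau$ varies, nodes keep their labels $(s,i)$. For $Z,Y\subset\Theta$ let $\ell(Z)$ and $g(Y)$ be the lists of the forms $\ell(z)$, $z\in Z$, and $g(y)$, $y\in Y$.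

All problems whose signs we track have the shape $\langle H,\ell(Z),g(Y),L_r\mid\ell(\kappa),g(\kappa),F_r\rangle$, where $H$ is a list of forms of degree $j$ and $\kappa\in\Theta\setminus(Z\cup Y)$. A good point $P$ of such a problem is \emph{$u$-signed} if
\begin{enumerate}
\item[(S1)] $\ell(\theta)(P)\ne0$ for $\theta\in\Theta_{\ge u}\setminus Z$, and $g(\theta)(P)\ne0$ for $\theta\in\Theta_{\ge u}\setminus Y$;
\item[(S2)] the multipliers of all constraints in $H$, $\ell(Z)$ and $g(Y)$ are nonzero;
\item[(S3)] $\lambda_{\ell(z)}\lambda_{g(z)}\,\ell(z^+)\,g(z^+)>0$ at $P$ whenever $z\in Z\cap Y\cap\Theta_{\ge u}$ and $z^+\in\Theta\setminus(Z\cup Y)$.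
\end{enumerate}
These are the hypotheses of Lemma~\ref{lem:constraint}, stored for later use: (S1) for cases (i) and (ii), (S3) for case (iii), and (S2) for case (iv) and for its own propagation. A $u$-signed point is $(u+1)$-signed.

\begin{lemma}\label{lem:curves}
For all sufficiently small $\tau>0$ the following holds. For all $Z,Y\subset\Theta$ and $\kappa\in\Theta\setminus(Z\cup Y)$, the problem
\[
\mathcal A_0(Z,Y,\kappa)=\langle\ell(Z),g(Y),L_r\mid\ell(\kappa),g(\kappa),F_r\rangle
\]
has at least $2c(\mathcal A_0(Z,Y,\kappa))$ good points on $S$ that are $0$-signed. Moreover $\ell(\theta)g(\theta)\in\mathcal O_j$ for all $\theta\in\Theta$.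
\end{lemma}

\begin{proof}
The last statement holds because $\ell(\theta)g(\theta)\to\ell_{j,0}\,g_0$ as $\tau\to0$. There are finitely many triples of labels, so we fix one, with $a=|Z|$, $b=|Y|$ and $a+b+|r|\le n-1$.

\emph{Good points.} Write $Z=\{z_1,\dots,z_a\}$. The forms $\ell[z_1,\dots,z_k]$, $1\le k\le a$, arise from $\ell(z_1),\dots,\ell(z_a)$ by a triangular matrix with nonzero diagonal, so by (R1) they may replace the constraints $\ell(Z)$. Since the nodes are fixed integer multiples of $\tau$,
\[
\ell[z_1,\dots,z_k]=\ell_{j,k-1}+\sum_{s\ge k}h_{s-k+1}(z_1,\dots,z_k)\,\ell_{j,s}=\ell_{j,k-1}+O(\tau)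
\]
is a polynomial in $\tau$, and for the same reason $\ell[Z,\theta]=\ell_{j,a}+O(\tau)$ for $\theta\in\Theta\setminus Z$. The same statements hold for $g$ and $Y=\{y_1,\dots,y_b\}$, with $g_{k-1}$ and $g_b$ as leading terms. Let $F=\ell(\kappa)g(\kappa)\prod F_r$ and $\tilde F=\ell[Z,\kappa]\,g[Y,\kappa]\prod F_r$, where $\prod F_r$ is the product of the list. By \eqref{eq:interp}, $F=\omega_Z(\kappa)\omega_Y(\kappa)\tilde F$ on the constraint set, so by (R2) goodness may be tested with $\tilde F$. The modified problem depends polynomially on $\tau$, and at $\tau=0$ it is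
\[
\langle g_0,\dots,g_{b-1},\ell_{j,0},\dots,\ell_{j,a-1},L_r\mid g_b,\ell_{j,a},F_r\rangle=\Sigma_{j-1}\bigl(b;(a,r)\bigr).
\]
This problem has the same degrees, hence the same target $c$, as $\mathcal A_0(Z,Y,\kappa)$, and it is full by the induction hypothesis. Choose $2c$ good points $P_0$ of it on $S$. By Lemma~\ref{lem:persist} each gives a good point $P=P_\tau\to P_0$, these are distinct for small $\tau$, and the multipliers $\mu_k$ of $\ell[z_1,\dots,z_k]$ with respect to $\tilde F$ stay bounded, as do those of $g[y_1,\dots,y_k]$. Note that $\ell_{j,a}(P_0)\ne0$ and $g_b(P_0)\neq0$, since these forms are factors.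

\emph{Signs of values.} All $\ell(z)$ vanish at $P$, so \eqref{eq:interp} gives $\ell(\theta)(P)=\omega_Z(\theta)\,\ell[Z,\theta](P)$ for $\theta\in\Theta\setminus Z$, and for small $\tau$
\begin{equation}\label{eq:signvalue}
\operatorname{sign}\ell(\theta)(P)=\operatorname{sign}\bigl(\ell_{j,a}(P_0)\,\omega_Z(\theta)\bigr)\ne0 .
\end{equation}

\emph{Signs of multipliers.} Differentiate \eqref{eq:interp} with $\theta=\kappa$ at $P$ and divide by $\ell(\kappa)(P)/\omega_Z(\kappa)=\ell[Z,\kappa](P)$:
\[
d\log|\ell(\kappa)|=d\log|\ell[Z,\kappa]|+\sum_{z\in Z}\frac{d\ell(z)}{(\kappa-z)\,\omega_Z'(z)\,\ell[Z,\kappa](P)} .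
\]
Adding the corresponding formula for $g(\kappa)$ and $d\log|\prod F_r|$ expresses $d\log|F|$ as $d\log|\tilde F|$ plus explicit combinations of the $d\ell(z)$ and the $dg(y)$. Expanding $\sum_k\mu_k\,d\ell[z_1,\dots,z_k]$ in $d\log|\tilde F|$ by the definition of divided differences, we find
\[
\lambda_{\ell(z_i)}=\frac{1}{(\kappa-z_i)\,\omega'_Z(z_i)\,\ell[Z,\kappa](P)}+\sum_{k=i}^a\frac{\mu_k}{\prod_{i'\le k,\ i'\ne i}(z_i-z_{i'})} .
\]
The first term is $\tau^{-a}$ times a quantity with a nonzero limit. The $k$th summand is $O(\tau^{-(k-1)})$ with $k\le a$. So the first term dominates, whatever the $\mu_k$ are, and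
\begin{equation}\label{eq:signmult}
\operatorname{sign}\lambda_{\ell(z)}=\operatorname{sign}\bigl(\ell_{j,a}(P_0)\,(\kappa-z)\,\omega_Z'(z)\bigr)\ne0 .
\end{equation}
Formulas \eqref{eq:signvalue} and \eqref{eq:signmult} hold for $g$ with $g_b(P_0)$ and $Y$ in place of $\ell_{j,a}(P_0)$ and $Z$. This proves (S1) and (S2). For (S3), with $w=z^+$, the product has the sign of
\[
\bigl(\ell_{j,a}(P_0)\,g_b(P_0)\bigr)^2(\kappa-z)^2(w-z)^2\prod_{z'\in Z\setminus z}(z-z')(w-z')\prod_{y\in Y\setminus z}(z-y)(w-y).
\]
The unknown signs of $\ell_{j,a}(P_0)$ and $g_b(P_0)$ have canceled. The nodes $z'$ and $y$ differ from $z$ and $w$, and no node lies strictly between $z$ and $w=z+\tau$, so each factor $(z-z')(w-z')$ and $(z-y)(w-y)$ is positive.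
\end{proof}

The last sentence is the reason for perturbing $\ell(z)g(z)$ by the product at the \emph{next} node: a node of $Z$ or $Y$ between $z$ and $w$ would contribute a negative factor. We now fix $\tau$ as in the lemma and select, for each problem $\mathcal A_0(Z,Y,\kappa)$, twice its target many $0$-signed good points.

\subsection{Towers}

Each block of nodes yields one form of degree $j$. Put $p_{s,i}=\ell(t_{s,i})\,g(t_{s,i})$, and for positive numbers $\delta_{s,i}$ define
\[
T_{s,n}=p_{s,n},\qquad T_{s,i}=p_{s,i}-\delta_{s,i}\,T_{s,i+1}\quad(i=n-1,\dots,0),\qquad f_s=T_{s,0},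
\]
so that $f_s=p_{s,0}-\delta_{s,0}\,p_{s,1}+\delta_{s,0}\delta_{s,1}\,p_{s,2}-\cdots$. Different towers use disjoint blocks, so that splitting one tower never produces a constraint that is already present. A tower has $n+1$ floors because each descent into $\{U=V=0\}$ adds two constraints, and after $n$ descents the target is $0$.

Lemmas~\ref{lem:constraint} and~\ref{lem:factor} require $W$ and the other constraints to be fixed before $\delta$ is chosen. For $T_{u,i}$ the form $W$ is $T_{u,i+1}$, and the other constraints include $f_0,\dots,f_{u-1}$. This dictates the order of the choices: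
\[
\delta_{0,n-1},\dots,\delta_{0,0},\ \ \delta_{1,n-1},\dots,\delta_{1,0},\ \ \dots,\ \ \delta_{n-1,n-1},\dots,\delta_{n-1,0}.
\]
Let $J_{u,i}=\{t_{u,0},\dots,t_{u,i-1}\}$. We follow three families of problems.
\begin{itemize}
\item $\mathcal A_u(Z,Y,\kappa)=\langle f_0,\dots,f_{u-1},\ell(Z),g(Y),L_r\mid\ell(\kappa),g(\kappa),F_r\rangle$ for $0\le u\le n-1$, $Z,Y\subset\Theta_{\ge u}$ and $\kappa\in\Theta_{\ge u}\setminus(Z\cup Y)$.
\item $\mathcal C_{u,i}(Z,Y,\kappa)=\langle f_0,\dots,f_{u-1},T_{u,i},\ell(Z),g(Y),L_r\mid\ell(\kappa),g(\kappa),F_r\rangle$ for $0\le u\le n-2$, $0\le i\le n$, sets $Z,Y$ with $J_{u,i}\subset Z,Y\subset J_{u,i}\cup\Theta_{\ge u+1}$, and $\kappa\in\Theta_{\ge u+1}\setminus(Z\cup Y)$.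
\item $\mathcal B_{u,i}=\langle f_0,\dots,f_{u-1},\ell(J_{u,i}),g(J_{u,i}),L_r\mid T_{u,i},F_r\rangle$ for $0\le u\le n-1$ and $0\le i\le n$.
\end{itemize}
In $\mathcal C_{u,i}$ the $i$th floor of the tower $u$ is a constraint, and in $\mathcal B_{u,i}$ it is a factor. The problems $\mathcal A_u$ involve only the $\delta_{s,\cdot}$ with $s<u$, while $\mathcal C_{u,i}$ and $\mathcal B_{u,i}$ involve also $\delta_{u,i},\dots,\delta_{u,n-1}$. At the two ends of a tower,
\begin{equation}\label{eq:ends}
\mathcal C_{u,0}(Z,Y,\kappa)=\mathcal A_{u+1}(Z,Y,\kappa),\qquad \mathcal B_{u,0}=\Sigma_j(u;r)\ \ \text{if }u+|r|\le n-1,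
\end{equation}
and $\mathcal C_{u,n}$, $\mathcal B_{u,n}$ have at least $2n$ constraints, hence target $0$.

\begin{lemma}\label{lem:towers}
The numbers $\delta_{s,i}>0$ can be chosen so that $f_0,\dots,f_{n-1}\in\mathcal O_j$ and so that for each problem $\Pi$ in the three families one can select a finite set of at least $2c(\Pi)$ good points on $S$, which are $u$-signed for $\Pi=\mathcal A_u(\cdot)$ and $(u+1)$-signed for $\Pi=\mathcal C_{u,i}(\cdot)$.
\end{lemma}

\begin{proof}
We argue by induction on $u$. For $\mathcal A_0$ the points have been selected. Suppose that the $\delta_{s,\cdot}$ with $s<u$ are chosen and points are selected for all problems $\mathcal A_u$. We treat $\mathcal C_{u,i}$ and $\mathcal B_{u,i}$ by descending induction on $i$, starting from $i=n$, where no points are needed. Let $i<n$, suppose $\delta_{u,n-1},\dots,\delta_{u,i+1}$ are chosen, and put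
\[
z=t_{u,i},\qquad U=\ell(z),\qquad V=g(z),\qquad W=T_{u,i+1},\qquad \delta=\delta_{u,i},
\]
so that $T_{u,i}=UV-\delta W$ and $z^+=t_{u,i+1}$. Besides the conditions below, we take $\delta$ so small that
\begin{enumerate}
\item[$(\ast)_i$] $T_{u,i}(P)$ has the sign of $p_{u,i}(P)$ at every point $P$ selected for a problem $\mathcal A_u$ at which $p_{u,i}(P)\ne0$,
\end{enumerate}
and, if $i=0$, so small that $f_u=p_{u,0}-\delta W$ lies in the open set $\mathcal O_j$, which contains $p_{u,0}$ by Lemma~\ref{lem:curves}. Condition $(\ast)_n$ holds because $T_{u,n}=p_{u,n}$.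

\emph{The problems $\mathcal C_{u,i}(Z,Y,\kappa)$, $u\le n-2$.} Here $z,z^+\notin Z\cup Y$ and $\kappa\ne z$. Put $Z'=Z\cup\{z\}$ and $Y'=Y\cup\{z\}$. Let $G$ be the list of all constraints other than $T_{u,i}$, and $F$ the product of the factors. We apply the four cases of Lemma~\ref{lem:constraint} to the points selected for four problems with the same factors.
\begin{enumerate}
\item[(i)] $\mathcal A_u(Z',Y,\kappa)$ has constraints $U,G$. As $z\in\Theta_{\ge u}\setminus Y$, (S1) gives $V\ne0$, and (S2) gives $\lambda_U\neq0$.
\item[(ii)] $\mathcal A_u(Z,Y',\kappa)$ has constraints $V,G$. As $z\in\Theta_{\ge u}\setminus Z$, (S1) gives $U\ne0$, and (S2) gives $\lambda_V\ne0$.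
\item[(iii)] $\mathcal A_u(Z',Y',\kappa)$ has constraints $U,V,G$. Since $z\in Z'\cap Y'\cap\Theta_{\ge u}$ and $z^+\notin Z'\cup Y'$, (S3) gives $\lambda_U\lambda_V\,p_{u,i+1}>0$. In particular $p_{u,i+1}\ne0$, so $W$ has the sign of $p_{u,i+1}$ by $(\ast)_{i+1}$, and $\lambda_U\lambda_VW>0$. Each point yields two.
\item[(iv)] $\mathcal C_{u,i+1}(Z',Y',\kappa)$ has constraints $U,V,W,G$; it belongs to the family since $J_{u,i+1}=J_{u,i}\cup\{z\}$. By (S2), $\lambda_W\neq0$.
\end{enumerate}
For small $\delta$ the resulting good points of $\mathcal C_{u,i}(Z,Y,\kappa)$ are distinct by Remark~\ref{rem:distinct}, and by \eqref{eq:split1} there are at least twice the target many. We select them and show that they are $(u+1)$-signed. Lemma~\ref{lem:constraint} gives $\lambda_{T_{u,i}}\ne0$ in all four cases. All sources are $(u+1)$-signed, and their node sets differ from $Z,Y$ at most by $z\notin\Theta_{\ge u+1}$. So the inequalities demanded by (S1) and (S3) for $(Z,Y)$ at level $u+1$, which involve only nodes in $\Theta_{\ge u+1}$, hold at the sources, and so does (S2) for the constraints in $G$. These are finitely many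 strict inequalities in the point and the multipliers of $G$, which converge to those of the source. Hence they hold at the new points for small $\delta$.

\emph{The problems $\mathcal B_{u,i}$.} Let $G$ be the list of constraints and $F=\prod F_r$. The problem $\mathcal A_u(J_{u,i},J_{u,i},z)$ has constraints $G$ and function $FUV$, and $\mathcal B_{u,i+1}$ has constraints $U,V,G$ and function $FW$. Apply cases (i) and (ii) of Lemma~\ref{lem:factor} to their selected points. For small $\delta$ the good points obtained are distinct by Remark~\ref{rem:distinct}, and by \eqref{eq:split2} their number is at least $2c(\mathcal B_{u,i})$.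

Only finitely many problems and points occur, so some $\delta_{u,i}>0$ meets all conditions. When $i=0$ is reached and $u\le n-2$, the first identity in \eqref{eq:ends} provides the selection for all problems $\mathcal A_{u+1}$, and the induction on $u$ continues.
\end{proof}

By Lemma~\ref{lem:towers} and the second identity in \eqref{eq:ends}, the forms $f_0,\dots,f_{n-1}$ lie in $\mathcal O_j$ and every problem $\Sigma_j(q;r)$ with $q+|r|\le n-1$ has at least twice its target many good points on each ellipsoid $S_k$. This proves Proposition~\ref{prop:ind} for $j$, and with it Theorems~\ref{thm:main} and~\ref{thm:extra}. \qed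

\begin{thebibliography}{1}
\bibitem{ASS} Hirotachi Abo, Anna Seigal and Bernd Sturmfels, \emph{Eigenconfigurations of Tensors}, arXiv:1505.05729 (2015).
\end{thebibliography}
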